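\title{Unbounded deviation along rotation segments\\ with a rational endpoint}

\begin{abstract}
Let $f$ be a non-wandering homeomorphism of the two-torus homotopic to the identity, and suppose that the rotation set of a lift $\widetilde f$ is a segment of irrational slope from the origin to a vector $\omega$. We prove that $\widetilde f$ has unbounded deviation along every direction $v$ with $\langle v,\omega\rangle>0$. This answers a question posed by Addas-Zanata and Liu. The result extends to segments with an arbitrary rational endpoint, and two examples show that neither the set of directions can be enlarged nor the non-wandering hypothesis dropped. The proof takes place in the universal cover of the torus punctured at a fixed point, where bounded deviation produces invariant families of continua that cannot cross.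
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Rotation sets and deviations}

Let $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$, let $f$ be a homeomorphism of $\mathbb{T}^2$ homotopic to the identity, and let $\widetilde f:\mathbb{R}^2\to\mathbb{R}^2$ be a lift of $f$. The lift commutes with integer translations, so each displacement $\widetilde f^{\,n}(x)-x$ is a continuous $\mathbb{Z}^2$-periodic function of $x$. The \emph{rotation set} of $\widetilde f$, in the sense of Misiurewicz and Ziemian \cite{MZ}, is
\[
\rho(\widetilde f)=\Big\{w\in\mathbb{R}^2:\ w=\lim_{i\to\infty}\frac{\widetilde f^{\,n_i}(x_i)-x_i}{n_i}\ \text{ for some } x_i\in\mathbb{R}^2,\ n_i\to\infty\Big\}.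
\]
It is a compact convex set that records the mean velocities of long orbit segments. It gives displacements up to an error $o(n)$, and the next notion asks when this error is bounded. For $v\neq0$ in $\mathbb{R}^2$, the lift $\widetilde f$ has \emph{bounded deviation along $v$} if there is $M>0$ such that for all $x\in\mathbb{R}^2$ and $n\ge1$
\[
\Big\langle \widetilde f^{\,n}(x)-x,\ \frac{v}{\|v\|}\Big\rangle\ \le\ n\max_{w\in\rho(\widetilde f)}\Big\langle w,\frac{v}{\|v\|}\Big\rangle+M,
\]
and \emph{unbounded deviation along $v$} if no such $M$ exists.

To see what is measured, fix a unit vector $v$ and put $m_n=\max_x\langle\widetilde f^{\,n}(x)-x,v\rangle$ and $\lambda=\max_{w\in\rho(\widetilde f)}\langle w,v\rangle$. The sequence $m_n$ is subadditive, so $m_n/n$ converges to $\inf_n m_n/n$, and the definition of $\rho(\widetilde f)$ identifies the limit with $\lambda$. Hence $0\le m_n-n\lambda=o(n)$: the fastest orbit segment of length $n$ is never slower than the top mean speed $\lambda$, and the deviation is the amount by which it is faster. On the circle this amount is always bounded, since a lift $g$ of an orientation-preserving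 circle homeomorphism with rotation number $\theta$ satisfies $|g^n(s)-s-n\theta|\le1$. On the torus there is no order to preserve, and the answer depends on the shape of $\rho(\widetilde f)$ and on the recurrence of $f$.

The map $f$ is \emph{non-wandering} if for every nonempty open set $U\subset\mathbb{T}^2$ there is $n\ge1$ with $f^n(U)\cap U\ne\emptyset$. We write $\mathrm{Homeo}^+_{0,\mathrm{nw}}(\mathbb{T}^2)$ for the set of orientation-preserving non-wandering homeomorphisms homotopic to the identity, and $[0,\omega]=\{t\omega:0\le t\le1\}$. A vector $(\alpha,\beta)$ is \emph{totally irrational} if $1,\alpha,\beta$ are linearly independent over $\mathbb{Q}$. The following question is posed in \cite{AZL}.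

\medskip
\noindent\textbf{Question.} \emph{Let $\widetilde f$ lift $f\in\mathrm{Homeo}^+_{0,\mathrm{nw}}(\mathbb{T}^2)$, and suppose that $\rho(\widetilde f)$ is the segment from $(0,0)$ to a totally irrational vector $(\alpha,\beta)$. Does $\widetilde f$ have unbounded deviation along $(\alpha,\beta)$?}
\medskip

The two endpoints of the segment pull in opposite directions. The endpoint $0$ is carried by a fixed point of $\widetilde f$, projecting to $p\in\mathbb{T}^2$; the endpoint $(\alpha,\beta)$ is carried by an invariant measure $\mu$ whose mean speed is the top speed $\lambda$. An orbit that passes very close to $p$ is held there for a long time and falls far behind the top speed. If its mean speed is nevertheless $\lambda$, it has to gain elsewhere as much as it lost. So one expects unbounded deviation when $p$ lies in the support of $\mu$, and one guesses that the answer is yes. The difficulty is that the support of $\mu$ may stay away from $p$. Proposition~\ref{prop:sharp}(ii) below shows that the deviation can then be bounded, at the price of a wandering open set. The theorem says that this price cannot be avoided.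

\subsection{Results}

We say that $\omega=(\alpha,\beta)$ has \emph{irrational slope} if $\alpha\beta\neq0$ and $\alpha/\beta\notin\mathbb{Q}$. Equivalently, the line $\mathbb{R}\omega$ contains no nonzero vector of $\mathbb{Q}^2$ and $\omega\ne0$; equivalently, $\langle k,\omega\rangle\ne0$ for all $0\neq k\in\mathbb{Z}^2$. A totally irrational vector has irrational slope.

\begin{theorem}\label{thm:main}
Let $f\in\mathrm{Homeo}^+_{0,\mathrm{nw}}(\mathbb{T}^2)$ have the lift $\widetilde f$, and suppose that $\rho(\widetilde f)$ is the segment from $(0,0)$ to $(\alpha,\beta)$, where $\alpha\beta\ne0$ and $\alpha/\beta\notin\mathbb{Q}$. Then $\widetilde f$ has unbounded deviation along every $v$ with $\langle v,(\alpha,\beta)\rangle>0$, and in particular along $(\alpha,\beta)$.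
\end{theorem}

The answer to the Question is therefore yes.

\begin{corollary}\label{cor:rational}
Let $f\in\mathrm{Homeo}^+_{0,\mathrm{nw}}(\mathbb{T}^2)$ have the lift $\widetilde f$, and suppose that $\rho(\widetilde f)$ is a segment of irrational slope with endpoints $r\in\mathbb{Q}^2$ and $e$. Then $\widetilde f$ has unbounded deviation along every $v$ with $\langle v,e-r\rangle>0$.
\end{corollary}

\begin{proposition}\label{prop:sharp}
Let $\alpha\beta\ne0$ and $\alpha/\beta\notin\mathbb{Q}$.
\begin{itemize}
\item[(i)] There is $f$ satisfying the hypotheses of Theorem~\ref{thm:main} with bounded deviation along every $v\neq0$ such that $\langle v,(\alpha,\beta)\rangle\le0$.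
\item[(ii)] The non-wandering hypothesis cannot be dropped: there is a homeomorphism of $\mathbb{T}^2$ homotopic to the identity with a lift $\widetilde f$ such that $\rho(\widetilde f)=[0,(\alpha,\beta)]$ and the deviation is bounded along every $v\ne0$.
\end{itemize}
\end{proposition}

\begin{remark}\label{rem:slope}
The slope must be irrational. Let $\omega\neq0$ be a real multiple of an integer vector, choose $0\ne k\in\mathbb{Z}^2$ with $\langle k,\omega\rangle=0$, and put $\widetilde f(x)=x+\sin^2(\pi\langle k,x\rangle)\,\omega$. This shear preserves area, so $f$ is non-wandering, and $\widetilde f^{\,n}(x)-x=n\sin^2(\pi\langle k,x\rangle)\,\omega$. Hence $\rho(\widetilde f)=[0,\omega]$ and the deviation is bounded along every $v\neq0$.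
\end{remark}

\subsection{Plan of the paper}

Section~\ref{sec:tools} lists the facts that we quote. Section~\ref{sec:examples} proves Proposition~\ref{prop:sharp}; its two examples serve as test cases throughout. Section~\ref{sec:setup} assumes bounded deviation, introduces the set of orbits that keep the top speed up to a bounded error, and splits Theorem~\ref{thm:main} into two statements about this set: its connected subsets in the plane are bounded if $f$ is non-wandering (Section~\ref{sec:bounded}), and one of them is unbounded in any case (Sections~\ref{sec:disk}--\ref{sec:frontier}). Section~\ref{sec:cor} proves Corollary~\ref{cor:rational}.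

\section{Background}\label{sec:tools}

\subsection*{Rotation theory} Let $\widetilde f$ lift a homeomorphism $f$ of $\mathbb{T}^2$ homotopic to the identity.
\begin{itemize}
\item[(R1)] (Misiurewicz--Ziemian \cite{MZ}.) The set $\rho(\widetilde f)$ is compact, convex, and equal to the set of \emph{rotation vectors} $\int(\widetilde f-\mathrm{id})\,d\nu$ of the $f$-invariant Borel probability measures $\nu$.
\item[(R2)] (Franks \cite{Fr}.) A rational extreme point of $\rho(\widetilde f)$ is realized by a periodic orbit. If $0$ is an extreme point, this gives $y\in\mathbb{R}^2$ and $q\ge1$ with $\widetilde f^{\,q}(y)=y$.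
\item[(R3)] (Brouwer's plane theorem.) An orientation-preserving homeomorphism of $\mathbb{R}^2$ with a periodic point has a fixed point.
\end{itemize}

\subsection*{Plane topology} A \emph{continuum} is a nonempty compact connected metric space, an \emph{arc} is a homeomorphic image of $[0,1]$, and $\overline{\mathbb{D}}$ is the closed unit disk. A path between two distinct points of a metric space contains an arc between them.
\begin{itemize}
\item[(T1)] (Hausdorff limits.) A sequence of nonempty compact subsets $X_i$ of a compact metric space has a subsequence that converges in the Hausdorff distance. Along it, the limit $X$ consists of the limits of sequences $x_i\in X_i$ and contains every accumulation point of such a sequence. If the $X_i$ are continua, so is $X$.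
\item[(T2)] (Boundary bumping.) If $X$ is a continuum and $U\subsetneq X$ is open, then the closure of every component of $U$ meets $X\setminus U$.
\item[(T3)] (Components are quasi-components.) If two points of a compact metric space lie in different components, the space is the union of two disjoint compact sets, each containing one of the points.
\item[(T4)] (Cross-cuts.) A \emph{cross-cut} is an arc $\gamma\subset\overline{\mathbb{D}}$ that meets $\partial\mathbb{D}$ exactly in its two endpoints. By the Schoenflies theorem, $\overline{\mathbb{D}}\setminus\gamma$ has two components, each containing one of the two arcs of $\partial\mathbb{D}\setminus\gamma$; their closures are closed disks that intersect exactly in $\gamma$.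
\item[(T5)] (Janiszewski's theorem.) Let $X,Y\subset S^2$ be compact with $X\cap Y$ connected. If neither $X$ nor $Y$ separates $p_1$ from $p_2$, then $X\cup Y$ does not separate them.
\end{itemize}
We also use Tietze's extension theorem, in the form that a continuous map from a closed subset of a metric space to an arc extends to the whole space, and Brouwer's fixed point theorem for closed disks. The facts on hyperbolic geometry are recalled in Section~\ref{sec:disk}.

\section{Two flows with a stopping point}\label{sec:examples}

Both examples of Proposition~\ref{prop:sharp} are time-one maps of a flow in the direction $\omega=(\alpha,\beta)$ that is slowed down to rest at one point. In the first, every flow line accumulates at the stopping point. In the second, the stopping point is hidden in a wandering strip.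

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(i)]
Fix $p\in\mathbb{T}^2$ and a small $\delta>0$, and let $\chi(x)=\min(|x-p|,\delta)$, where $|x-p|$ is the flat distance. The function $\chi$ is Lipschitz and vanishes only at $p$, and $\kappa=\int\chi^{-1}\,dx$ is finite because $1/|x|$ is locally integrable in the plane. Let $\phi^t$ be the flow of the Lipschitz vector field $X=\kappa\chi\,\omega$, let $f=\phi^1$, and let $\widetilde f$ be the time-one map of the lifted flow.

\emph{The measure $\chi^{-1}dx$ is invariant.} A Lipschitz function $g$ on $\mathbb{T}^2$ is differentiable almost everywhere, and $\int\partial_\omega g\,dx=0$, since the difference quotients of $g$ in the direction $\omega$ are bounded and have integral zero. Hence $\int (X\cdot\nabla g)\,\chi^{-1}dx=\kappa\int\partial_\omega g\,dx=0$. Let $u\in C^1(\mathbb{T}^2)$ and $g=u\circ\phi^t$, which is Lipschitz. Where $g$ is differentiable, $\frac{d}{dt}u(\phi^tx)=\frac{d}{ds}\big|_{s=0}\,g(\phi^sx)=X\cdot\nabla g(x)$. So $\frac{d}{dt}\int u\circ\phi^t\,\chi^{-1}dx=0$ for all $u\in C^1$, which is the invariance. The measure is finite and has full support,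 so the sets $f^n(U)$, $n\ge0$, cannot be pairwise disjoint for a nonempty open $U$, and $f$ is non-wandering.

\emph{The rotation set.} Let $\nu$ be an $f$-invariant probability measure. Then $\bar\nu=\int_0^1\phi^s_*\nu\,ds$ is invariant under the flow, and
\[
\int(\widetilde f-\mathrm{id})\,d\nu=\int\!\!\int_0^1X(\phi^sx)\,ds\,d\nu(x)=\int X\,d\bar\nu .
\]
Invariance gives $\int X\cdot\nabla u\,d\bar\nu=0$ for $u\in C^1$. For $u=e^{2\pi i\langle k,x\rangle}$ this reads $\langle k,\omega\rangle\int u\,\chi\,d\bar\nu=0$, and $\langle k,\omega\rangle\ne0$ for $k\neq0$. So all nonconstant Fourier coefficients of the measure $\chi\bar\nu$ vanish, $\chi\bar\nu=c\,dx$, and $\bar\nu=c\,\chi^{-1}dx+c'\delta_p$ with $c,c'\ge0$ and $c\kappa+c'=1$. The rotation vector of $\nu$ is $\int X\,d\bar\nu=c\kappa\,\omega$. Every value $c\kappa\in[0,1]$ occurs, for the convex combinations of $\kappa^{-1}\chi^{-1}dx$ and $\delta_p$. By (R1), $\rho(\widetilde f)=[0,\omega]$.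

\emph{Deviations.} Each displacement $\widetilde f^{\,n}(x)-x$, $n\ge1$, is a nonnegative multiple of $\omega$. If $\langle v,\omega\rangle\le0$, then $\langle\widetilde f^{\,n}(x)-x,v\rangle\le0=\max_{w\in\rho(\widetilde f)}\langle w,v\rangle$.
\end{proof}

For the second example, recall that for every irrational $\theta$ there is a \emph{Denjoy homeomorphism} of the circle with rotation number $\theta$: it has a lift $g$ with $|g^k(s)-s-k\theta|\le1$ for all $s\in\mathbb{R}$, $k\in\mathbb{Z}$, and a wandering interval, that is, an open interval $I\subset\mathbb{R}$ such that the intervals $g^k(I)+j$, $(j,k)\in\mathbb{Z}^2$, are pairwise disjoint.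

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(ii)]
Conjugation by $-\mathrm{id}$ replaces $\rho$ by $-\rho$, so we may assume $\beta>0$. Put $\theta=\alpha/\beta$ and take $g$ and $I$ as above.

\emph{The suspension flow.} For $\tau=k+\tau'$ with $k\in\mathbb{Z}$ and $\tau'\in[0,1)$, set
\[
\Psi(s,\tau)=\big((1-\tau')\,g^k(s)+\tau'g^{k+1}(s),\ \tau\big).
\]
The map $\Psi$ is continuous, it preserves each horizontal line, and on each such line it is an increasing homeomorphism commuting with $s\mapsto s+1$; so it is a homeomorphism of $\mathbb{R}^2$. It satisfies $\Psi(s+1,\tau)=\Psi(s,\tau)+(1,0)$ and $\Psi(g^{-1}(s),\tau+1)=\Psi(s,\tau)+(0,1)$. In the coordinates $(s,\tau)$, the vector $(j,k)\in\mathbb{Z}^2$ thus acts by $(s,\tau)\mapsto(g^{-k}(s)+j,\tau+k)$, and this action commutes with vertical translations. Hence the flow $L_t=\Psi\circ[(s,\tau)\mapsto(s,\tau+t)]\circ\Psi^{-1}$ commutes with $\mathbb{Z}^2$. The first coordinate of $\Psi(s,\tau)$ differs from $s+\tau\theta$ by at most $1+|\theta|$, so with $c_0=2+2|\theta|$,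
\begin{equation}\label{eq:Lt}
|L_t(x)-x-t(\theta,1)|\le c_0\qquad(x\in\mathbb{R}^2,\ t\in\mathbb{R}).
\end{equation}

\emph{The time change.} Choose a compact box in $I\times(0,1)$ and on it a Lipschitz function $\chi$ with values in $[0,1]$, equal to $1$ on the boundary of the box, with exactly one zero. The translates of the box under $\mathbb{Z}^2$ are pairwise disjoint and locally finite. Extend $\chi$ to them by invariance and put $\chi=1$ elsewhere. Then $\chi$ is continuous in $(s,\tau)$ and uniformly Lipschitz in $\tau$, because the action only translates $\tau$. So the system $\dot s=0$, $\dot\tau=\beta\chi(s,\tau)$ defines a continuous flow commuting with the action. Let $\widetilde f$ be its time-one map, conjugated by $\Psi$. It commutes with $\mathbb{Z}^2$, so it lifts a homeomorphism $f$ of $\mathbb{T}^2$ homotopic to the identity.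

\emph{Rotation set and deviations.} We have $\widetilde f^{\,n}(x)=L_\sigma(x)$ with $0\le\sigma\le n\beta$, so by \eqref{eq:Lt} the displacement $\widetilde f^{\,n}(x)-x$ is within $c_0$ of $(\sigma/\beta)\,\omega$, where $\sigma/\beta\in[0,n]$. Hence $\rho(\widetilde f)\subset[0,\omega]$. The zero of $\chi$ is a fixed point, so $0\in\rho(\widetilde f)$. The disjoint open intervals $g^k(I)+j$ do not cover the connected set $\mathbb{R}$; if $s_0$ is not covered, then $\chi=1$ on the line $s=s_0$. We call the image of such a line under $\Psi$ a \emph{free leaf}. On a free leaf $\widetilde f^{\,n}=L_{n\beta}$ for all $n\in\mathbb{Z}$, so $\omega\in\rho(\widetilde f)$. By convexity $\rho(\widetilde f)=[0,\omega]$, and for every unit vector $v$,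
\[
\langle\widetilde f^{\,n}(x)-x,v\rangle\le n\max(0,\langle\omega,v\rangle)+c_0 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:strip}
The second map has a wandering open set that one can see. The strip $I\times\mathbb{R}$ is invariant, is disjoint from its translates, and meets only one of the boxes. The open set $I\times(1,1+\beta/2)$ lies above that box and moves up by $\beta$ at each step, so its projection to $\mathbb{T}^2$ never returns.
\end{remark}

\section{The delay cocycle and punctual orbits}\label{sec:setup}

\subsection{The standing hypothesis}

From here to the end of Section~\ref{sec:frontier} we assume the following.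

\medskip
\noindent\textbf{(H)} \emph{The map $\widetilde f$ lifts a homeomorphism $f$ of $\mathbb{T}^2$ homotopic to the identity; $\rho(\widetilde f)=[0,\omega]$ with $\omega$ of irrational slope; $v$ is a unit vector with $\lambda=\langle\omega,v\rangle>0$; and $\widetilde f$ has bounded deviation along $v$ with constant $M$.}
\medskip

Non-wandering is not part of (H). Note that $\lambda=\max_{w\in\rho(\widetilde f)}\langle w,v\rangle$. We compare each orbit with a clock that advances by $\lambda$ at each step. For $n\in\mathbb{Z}$ let
\[
D_n(x)=\langle\widetilde f^{\,n}(x)-x,v\rangle,\qquad S_n=n\lambda-D_n .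
\]
We call $S_n$ the \emph{delay} after $n$ steps. These are continuous functions on $\mathbb{T}^2$, and we use the same letters for their lifts to covering spaces. Displacements add along an orbit, so
\begin{equation}\label{eq:cocycle}
S_{n+m}=S_m+S_n\circ f^m\quad(m,n\in\mathbb{Z}),\qquad\text{in particular}\quad S_{-n}=-S_n\circ f^{-n}.
\end{equation}
Bounded deviation says that no orbit segment gains more than $M$ on the clock:
\begin{equation}\label{eq:H}
S_n\ge-M\quad\text{and}\quad S_{-n}\le M\qquad(n\ge0).
\end{equation}
An orbit may fall behind as far as it likes; the fixed point does. For $C\ge M$ we single out the points that do not: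
\[
E^+_C=\{S_n\le C\ \text{ for all }n\ge0\},\qquad E^-_C=\{S_{-n}\ge-C\ \text{ for all }n\ge0\},
\]
\[
K_C=E_C^+\cap E_C^-=\{|S_n|\le C\ \text{ for all }n\in\mathbb{Z}\},
\]
where the last equality uses \eqref{eq:H} and $C\ge M$. These sets are closed in $\mathbb{T}^2$ and increase with $C$. Points of $K_C$ are called \emph{$C$-punctual}. We write $E^\pm_\infty=\bigcup_CE^\pm_C$ and $K_\infty=\bigcup_CK_C=E^+_\infty\cap E^-_\infty$, and a tilde over a subset of $\mathbb{T}^2$ denotes its preimage in $\mathbb{R}^2$.

\medskip
\noindent\textbf{Time reversal.} The triple $(\widetilde f^{-1},-v,M)$ also satisfies (H). Indeed $\rho(\widetilde f^{-1})=-\rho(\widetilde f)=[0,-\omega]$, the number $\lambda$ is unchanged, and the new delay is $n\lambda+D_{-n}=-S_{-n}$, so the two inequalities in \eqref{eq:H} are exchanged. The sets $E_C^+$ and $E_C^-$ are exchanged and $K_C$ is unchanged. Also $f^{-1}$ is non-wandering if $f$ is. Every statement below therefore has a time-reversed version, which we use without repeating its proof.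

\begin{lemma}\label{lem:basic}
Assume \textup{(H)} and let $C\ge M$.
\begin{itemize}
\item[(a)] There are no $N\in\mathbb{Z}\setminus\{0\}$, $w\in\mathbb{Z}^2\setminus\{0\}$ and $y\in\mathbb{R}^2$ with $\widetilde f^{\,N}(y)=y+w$.
\item[(b)] $f^m(E^+_C)\subset E^+_{C+M}$ for $m\ge0$, and $f^m(K_C)\subset K_{2C}$ for $m\in\mathbb{Z}$. The sets $E^\pm_\infty$ are invariant under $f$ and $f^{-1}$.
\item[(c)] If $x\in\widetilde E^+_C$, then $(\widetilde f^{\,n}(x)-x)/n\to\omega$ as $n\to+\infty$. If $x\in\widetilde E_C^-$, the same holds as $n\to-\infty$.
\item[(d)] The lift $\widetilde f$ has a fixed point $\tilde p$, and its projection $p$ lies in neither $E^+_\infty$ nor $E^-_\infty$.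
\end{itemize}
\end{lemma}

\begin{proof}
(a) Iterating the relation shows that $w/N\in\rho(\widetilde f)$, but $\mathbb{R}\omega$ contains no nonzero rational vector.

(b) By \eqref{eq:cocycle}, $S_n\circ f^m=S_{n+m}-S_m$. On $E_C^+$ and for $m,n\ge0$ this is at most $C+M$ by \eqref{eq:H}. On $K_C$ and for all $m,n$ it is at most $2C$ in absolute value. On $E^+_C$ and for $m=-1$, $n\ge1$, it is at most $C+\max|S_{-1}|$, so $f^{-1}(E^+_\infty)\subset E^+_\infty$.

(c) The sequence is bounded. Its limit points lie in $[0,\omega]$ and have $v$-component at least $\lambda$, and $\omega$ is the only such point.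

(d) The origin is an extreme point of $\rho(\widetilde f)$, so (R2) and (R3) give $\tilde p$. Finally $S_n(p)=n\lambda$ for all $n\in\mathbb{Z}$, and $\lambda>0$.
\end{proof}

We fix $\tilde p$ and $p$. The first consequence of (H) is that punctual points exist. A measure with rotation vector $\omega$ has mean delay zero; its orbits cannot fall far behind, because they could not make up the loss.

\begin{lemma}\label{lem:support}
Assume \textup{(H)}. If $\mu$ is an invariant probability measure with rotation vector $\omega$, then $\operatorname{supp}\mu\subset K_M$. Consequently $K_M$ contains a minimal set $K$ of $f$.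
\end{lemma}

\begin{proof}
We have $\int S_1\,d\mu=\lambda-\langle\omega,v\rangle=0$. Let $h_0=\inf_{n\ge0}S_n$, a Borel function with values in $[-M,0]$. Since $S_{n+1}=S_1+S_n\circ f$,
\[
S_1+h_0\circ f-h_0=\inf_{n\ge1}S_n-\inf_{n\ge0}S_n\ge0 .
\]
The left side has $\mu$-integral zero, so it vanishes almost everywhere. Summing along orbits, $S_n=\sum_{k<n}S_1\circ f^k=h_0-h_0\circ f^n\in[-M,M]$ almost everywhere, for each $n\ge0$. By continuity $|S_n|\le M$ on $\operatorname{supp}\mu$. This set is invariant, so \eqref{eq:cocycle} gives the same bound for $n<0$. Such a measure $\mu$ exists by (R1), and its support, a nonempty compact invariant set, contains a minimal set.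
\end{proof}

We fix $K$. Recall that minimality means that $K$ has no nonempty proper closed invariant subset; hence for $x\in K$ the sets of limit points of $f^n(x)$ as $n\to+\infty$, and as $n\to-\infty$, both equal $K$.

\begin{example}\label{ex:first}
Lemma~\ref{lem:support} already proves Theorem~\ref{thm:main} for the map of Proposition~\ref{prop:sharp}(i). The measure $\kappa^{-1}\chi^{-1}dx$ has rotation vector $\omega$ and full support. If the deviation along some $v$ with $\langle v,\omega\rangle>0$ were bounded, we would get $K_M=\mathbb{T}^2$, while $S_n(p)=n\lambda$ is unbounded.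
\end{example}

\begin{example}\label{ex:second}
The map of Proposition~\ref{prop:sharp}(ii) satisfies (H) with $M=c_0$. On a free leaf $\widetilde f^{\,n}=L_{n\beta}$, so $|S_n|\le c_0$ by \eqref{eq:Lt}. Each free leaf is thus an unbounded connected subset of $\widetilde K_M$.
\end{example}

\subsection{Reduction to two propositions}

Example~\ref{ex:second} shows what a map satisfying (H) can look like: curves of punctual points run across the plane and shield the fast orbits from the fixed point. The proof of the theorem shows that (H) always forces such a structure, and that the structure is incompatible with non-wandering.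

\begin{proposition}\label{prop:bounded}
Assume \textup{(H)} and that $f$ is non-wandering. Then for every $C\ge M$, every connected subset of $\widetilde K_C$ is bounded.
\end{proposition}

\begin{proposition}\label{prop:unbounded}
Assume \textup{(H)} and let $C_1=5M+\lambda$. Then $\widetilde K_{C_1}$ has an unbounded connected subset.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If the deviation along some $v$ with $\langle v,(\alpha,\beta)\rangle>0$ were bounded, then (H) would hold for $v/\|v\|$, and the two propositions would contradict each other.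
\end{proof}

The second proposition is the harder one. Lemma~\ref{lem:support} gives only a minimal set, which may be totally disconnected, and a connected set has to be built around it.

\section{Non-wandering bounds the punctual continua}\label{sec:bounded}

We first note that in a non-wandering system open sets return many times.

\begin{lemma}\label{lem:returns}
Let $f$ be non-wandering, $U$ a nonempty open set and $j\ge1$. There are $y\in U$ and integers $0=s_0<s_1<\dots<s_j$ with $f^{s_i}(y)\in U$ for all $i$.
\end{lemma}

\begin{proof}
Put $U_0=U$. Inductively choose $n_i\ge1$ such that the open set $U_i=U_{i-1}\cap f^{-n_i}(U_{i-1})$ is nonempty. If $y\in U_j$, then $f^{n_j}(y)\in U_{j-1}$, $f^{n_j+n_{j-1}}(y)\in U_{j-2}$, and so on down to $f^{n_j+\dots+n_1}(y)\in U_0$. All the $U_i$ are contained in $U$.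
\end{proof}

To prove Proposition~\ref{prop:bounded} we look at the region of non-punctual points around $\tilde p$. It is invariant, and its boundary moves with the clock. If the region is periodic in two directions, it forms a grid that cages the connected sets of punctual points. The other two cases are impossible: a region periodic in one direction is confined to a strip of rational slope, which its boundary points must leave; a region with no period is thin near infinity, so its far part is dragged along by the boundary and wanders, like the strip of Remark~\ref{rem:strip}.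

\begin{proof}[Proof of Proposition~\ref{prop:bounded}]
Let $\Lambda$ be the closure of $\bigcup_{m\in\mathbb{Z}}f^m(K_C)$. By Lemmas~\ref{lem:basic} and~\ref{lem:support}, $\Lambda$ is closed, invariant and nonempty, $K_C\subset\Lambda\subset K_{2C}$, and $p\notin\Lambda$. Let $U$ be the component of $\mathbb{R}^2\setminus\widetilde\Lambda$ containing $\tilde p$. It is open and path connected, $\widetilde f(U)=U$, and $\partial U$ is a nonempty invariant subset of $\widetilde\Lambda$. Let $\mathrm{St}=\{w\in\mathbb{Z}^2:U+w=U\}$, a subgroup of $\mathbb{Z}^2$. Translates of $U$ are components of $\mathbb{R}^2\setminus\widetilde\Lambda$, so $U\cap(U+w)=\emptyset$ for $w\notin\mathrm{St}$.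

\medskip
\emph{Rank $0$ is impossible.} Suppose $\mathrm{St}=\{0\}$, so that $U$ projects injectively to $\mathbb{T}^2$. For every $\varepsilon>0$ the set $\{y\in U:\operatorname{dist}(y,\partial U)\ge\varepsilon\}$ is bounded. Otherwise it would contain infinitely many points at mutual distance greater than $2\varepsilon$; the open $\varepsilon$-disks around them lie in $U$ and would project to infinitely many disjoint subsets of $\mathbb{T}^2$ of area $\pi\varepsilon^2$.

Choose $N\ge1$ with $N\lambda-2C\ge2$, so that $D_N\ge2$ on $\partial U\subset\widetilde K_{2C}$. Choose $\varepsilon$ such that $|y-y'|\le\varepsilon$ implies $|D_N(y)-D_N(y')|<1$. By the previous paragraph there is $R_0>0$ such that $D_N(y)\ge1$ whenever $y\in U$ and $|y|>R_0$. Let $U^+=\{y\in U:\langle y,v\rangle>R_0\}$. This open set is nonempty, because for $z\in\partial U$ the points $\widetilde f^{\,n}(z)\in\partial U$ satisfy $\langle\widetilde f^{\,n}(z),v\rangle\to+\infty$. On $U^+$ we have $D_N\ge1$, hence $\widetilde f^{\,N}(U^+)\subset U^+$ and $D_{kN}\ge k$ on $U^+$. Writing $n=kN+r$ with $0\le r<N$, we get $D_n\ge k-\max_{r<N}\max|D_r|$ on $U^+$.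 So there is $n_0$ with $D_n\ge1$ on $U^+$ for all $n\ge n_0$.

Let $B\subset U^+$ be an open disk of radius at most $1/8$. Lemma~\ref{lem:returns} with $j=n_0$, applied to the projection of $B$, gives $y\in B$, $n\ge n_0$ and $w\in\mathbb{Z}^2$ with $\widetilde f^{\,n}(y)\in B+w$. The point $\widetilde f^{\,n}(y)$ lies in $U\cap(U+w)$, so $w=0$. Then $D_n(y)\le1/4$, a contradiction.

\medskip
\emph{Rank $1$ is impossible.} Let $0\ne w_1\in\mathrm{St}$, so that $\mathrm{St}\subset\mathbb{R}w_1$. Take linear coordinates $(\sigma,\theta)$ on $\mathbb{R}^2$ with $\sigma(w_1)=1$ and $\theta(w_1)=0$. Let $\ell$ be a path in $U$ from $\tilde p$ to $\tilde p+w_1$, and let $b$ bound $|\theta-\theta(\tilde p)|$ on $\ell$. Choose $w\in\mathbb{Z}^2$ with $\theta(w)>2b$. Then $w\notin\mathrm{St}$, so $U$ misses $U+w$, which contains $\ell+w+\mathbb{Z}w_1$. Consider the map $\mathcal{E}(y)=\exp(\theta(y)+2\pi i\sigma(y))$ from $\mathbb{R}^2$ to $\mathbb{C}\setminus\{0\}$, whose fibers are the orbits of $\mathbb{Z}w_1$. With $c=\theta(\tilde p)+\theta(w)$, the image $\mathcal{E}(\ell+w)$ is a closed curve in the annulus $e^{c-b}\le|z|\le e^{c+b}$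 that winds once around $0$. Its winding number is $1$ around points with $|z|<e^{c-b}$ and $0$ around points with $|z|>e^{c+b}$. The connected set $\mathcal{E}(U)$ misses the curve, so the winding number is constant on it, and it equals $1$ at $\mathcal{E}(\tilde p)$ because $\theta(\tilde p)<c-2b$. Hence $\theta\le c+b$ on $U$. The same argument with $-w$ in place of $w$, where the winding number at $\mathcal{E}(\tilde p)$ is $0$, bounds $\theta$ from below. So $\theta$ is bounded on $U$ and on $\partial U$. But for $z\in\partial U$ we have $\widetilde f^{\,n}(z)\in\partial U$ and $\theta(\widetilde f^{\,n}(z))/n\to\theta(\omega)$ by Lemma~\ref{lem:basic}(c), and $\theta(\omega)\neq0$ because $\omega\notin\mathbb{R}w_1$. This is a contradiction.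

\medskip
\emph{Rank $2$ gives the conclusion.} Take independent $w_1,w_2\in\mathrm{St}$, paths $\ell_j:[0,1]\to U$ from $\tilde p$ to $\tilde p+w_j$, and $b$ with $|\ell_j(t)-\tilde p-tw_j|\le b$ for all $t$ and $j$. Let $P_k$ be the parallelogram with vertices $\tilde p$, $\tilde p+kw_1$, $\tilde p+kw_1+kw_2$, $\tilde p+kw_2$. Replacing each of the $4k$ segments of $\partial P_k$ between consecutive points of $\tilde p+\mathbb{Z}w_1+\mathbb{Z}w_2$ by the corresponding translate of $\ell_1$ or $\ell_2$, we obtain a closed curve $c_k\subset U$. The straight-line homotopy from $c_k$ to $\partial P_k$ stays within distance $b$ of $\partial P_k$. Let $Q\subset\widetilde\Lambda$ be connected and $y\in Q$. The lattice $\mathbb{Z}w_1+\mathbb{Z}w_2$ is cocompact, and the distance from the center of $P_k$ to $\partial P_k$ tends to infinity. So for large $k$ there is $w$ in this lattice such that $y$ lies in $P_k+w$ at distance greater than $b$ from the boundary, and $c_k+w$ has winding number $\pm1$ around $y$. The curve $c_k+w$ lies in $U$, so it misses $Q$, and its winding number is constant on $Q$. The winding number vanishes outside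 a bounded set, so $Q$ is bounded. Since $\widetilde K_C\subset\widetilde\Lambda$, the proposition follows.
\end{proof}

The rank $0$ case is the only place where the proof of Theorem~\ref{thm:main} uses non-wandering.

\section{The disk over the punctured torus}\label{sec:disk}

We turn to Proposition~\ref{prop:unbounded}. Hypothesis (H) controls only the $v$-component of displacements. In the plane all punctual orbits escape in the same direction $\omega$, with a transverse error known only to be $o(n)$, so there is no way to tell their ends apart. We therefore remove the fixed points $\tilde p+\mathbb{Z}^2$ and pass to the universal cover, which is a hyperbolic disk. There, steady progress in one coordinate is enough to make an orbit a quasi-geodesic. Its endpoint on the circle at infinity records how the orbit threads through the lattice of fixed points.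

\subsection{The covering}

Let $\Sigma=\mathbb{T}^2\setminus\{p\}$, with the complete hyperbolic metric conformal to the flat one. It has finite area and one cusp, at $p$. Its density with respect to the flat metric is continuous and positive, and behaves like $1/(r|\log r|)$ at flat distance $r\to0$ from $p$; so it is bounded below by some $c>0$. We identify the universal cover of $\Sigma$ with the Poincar\'e disk $\mathbb{D}$, with distance $d$, and let $\Gamma$ be the deck group, a free group of rank $2$ acting by orientation-preserving isometries. A hat over a subset of $\Sigma$ denotes its preimage in $\mathbb{D}$. The closed disk $\overline{\mathbb{D}}$ carries the Euclidean topology, and a bar over a subset of $\overline{\mathbb{D}}$ denotes closure in $\overline{\mathbb{D}}$. We recall the standard facts that we need.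
\begin{itemize}
\item[(G1)] Isometries extend to homeomorphisms of $\overline{\mathbb{D}}$. If $y_i\to\zeta\in\partial\mathbb{D}$ and $d(y_i,y_i')$ is bounded, then $y'_i\to\zeta$. Two geodesic rays with the same endpoint are at finite Hausdorff distance.
\item[(G2)] Every $T\in\Gamma\setminus\{1\}$ is \emph{parabolic} (one fixed point on $\partial\mathbb{D}$) or \emph{hyperbolic} (two fixed points, one attracting and one repelling). A hyperbolic $T$ translates the geodesic joining its fixed points, its \emph{axis}, and moves every other point of $\partial\mathbb{D}$ toward the attracting point, inside the arc between the two fixed points that contains it. Fixed points of parabolic elements are called \emph{parabolic points}. They are dense in $\partial\mathbb{D}$ because $\Sigma$ has finite area.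
\item[(G3)] There are open \emph{cusp neighborhoods} $\mathcal{N}\subset\Sigma$ such that the sets $\mathcal{N}\cup\{p\}$ form a basis of neighborhoods of $p$, each $\Sigma\setminus\mathcal{N}$ is compact, and $\widehat{\mathcal{N}}$ is a disjoint union of open horoballs (disks tangent to $\partial\mathbb{D}$), one based at each parabolic point, permuted transitively by $\Gamma$. A geodesic ray ending at a parabolic point eventually stays in each horoball based there.
\item[(G4)] (Morse lemma.) For $L\ge1$ there is $R=R(L)$ such that every sequence $(y_n)_{n\ge0}$ in $\mathbb{D}$ with $|n-m|/L-L\le d(y_n,y_m)\le L|n-m|$ converges to a point $\zeta\in\partial\mathbb{D}$ and is at Hausdorff distance at most $R$ from the geodesic ray $[y_0,\zeta)$.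
\item[(G5)] (Nielsen's theorem.) An automorphism of the free group of rank $2$ that acts trivially on the abelianization $\mathbb{Z}^2$ is inner.
\end{itemize}

The covering $\mathbb{D}\to\Sigma$ factors through a covering $\pi:\mathbb{D}\to\mathbb{R}^2\setminus(\tilde p+\mathbb{Z}^2)$, which is $c^{-1}$-Lipschitz from $d$ to the Euclidean distance. For $T\in\Gamma$ the maps $\pi\circ T$ and $\pi$ lift the same map to $\Sigma$, so
\[
\pi\circ T=\pi+h(T)
\]
for a homomorphism $h:\Gamma\to\mathbb{Z}^2$. It is onto: lift a path in the punctured plane from $\pi(y)$ to $\pi(y)+w$. A surjective endomorphism of $\mathbb{Z}^2$ is bijective, so $h$ is the abelianization map of $\Gamma$.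

We only use cusp neighborhoods contained in the flat disk of radius $1/4$ about $p$. For a horoball $H$ over such an $\mathcal{N}$, the set $\pi(H)$ is a punctured neighborhood of one point $q_H\in\tilde p+\mathbb{Z}^2$, contained in the disk of radius $1/4$ about $q_H$. A parabolic $T$ preserves the horoball $H$ at its fixed point, so $\pi(H)=\pi(H)+h(T)$ and $h(T)=0$. Thus
\begin{equation}\label{eq:hyp}
h(T)\ne0\ \Longrightarrow\ T\text{ is hyperbolic.}
\end{equation}
The \emph{height} is the function $\Phi=\langle\pi(\cdot),v\rangle$ on $\mathbb{D}$. It is $c^{-1}$-Lipschitz, and $\Phi\circ T=\Phi+\langle h(T),v\rangle$.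

\begin{lemma}\label{lem:lift}
There is a homeomorphism $\widehat f$ of $\overline{\mathbb{D}}$ that is the identity on $\partial\mathbb{D}$, commutes with $\Gamma$, and satisfies $\pi\circ\widehat f=\widetilde f\circ\pi$ on $\mathbb{D}$. If $T\in\Gamma$, $h(T)\ne0$ and $N\neq0$, then $T\widehat f^{\,N}$ has no fixed point in $\mathbb{D}$.
\end{lemma}

\begin{proof}
\emph{A lift commuting with $\Gamma$.} The map $\widetilde f$ fixes every point of $\tilde p+\mathbb{Z}^2$, so it lifts to a homeomorphism $\widehat f_0$ of $\mathbb{D}$ with $\pi\widehat f_0=\widetilde f\pi$. As $\widehat f_0$ also lifts $f|_\Sigma$, we have $\widehat f_0T=\tau(T)\widehat f_0$ for an automorphism $\tau$ of $\Gamma$. Applying $\pi$ gives $\widetilde f\pi+h(T)=\widetilde f\pi+h(\tau(T))$, so $h\tau=h$. By (G5) there is $S\in\Gamma$ with $\tau(T)=STS^{-1}$ for all $T$. Then $\widehat f=S^{-1}\widehat f_0$ commutes with $\Gamma$, and $\pi\widehat f=\widetilde f\pi-h(S)$.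

\emph{Horoballs, and $h(S)=0$.} Choose cusp neighborhoods $\mathcal{N}'\subset\mathcal{N}$ with $f(\mathcal{N}')\subset\mathcal{N}$. Let $H'\subset H$ be the horoballs over $\mathcal{N}'$ and $\mathcal{N}$ based at a parabolic point, fixed by the parabolic element $P$. The connected set $\widehat f(H')$ lies in one horoball $H''$ over $\mathcal{N}$. Since $P\widehat f(H')=\widehat f(PH')=\widehat f(H')$, the horoballs $PH''$ and $H''$ meet, so they are equal and $P$ fixes the base point of $H''$. Hence $H''=H$, that is, $\widehat f(H')\subset H$. Let $y\in H'$ with $\pi(y)\to q_H$. Then $\pi(\widehat fy)\in\pi(H)$ tends to $\widetilde f(q_H)-h(S)=q_H-h(S)$, which must lie within $1/4$ of $q_H$. So $h(S)=0$.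

\emph{Extension to the boundary.} Let $y_i\in\mathbb{D}$ tend to $\zeta\in\partial\mathbb{D}$. We show that every subsequence has a subsequence along which $\widehat fy_i\to\zeta$. The function $y\mapsto d(y,\widehat fy)$ is $\Gamma$-invariant, hence bounded outside $\widehat{\mathcal{N}'}$; if infinitely many $y_i$ lie there, use (G1). Otherwise $y_i\in H_i'$ and $\widehat fy_i\in H_i$, where $H'_i\subset H_i$ are horoballs as above, and we may assume that the $H_i$ are pairwise distinct or all equal. If they are distinct, they are disjoint Euclidean disks, their diameters tend to $0$, and $\widehat fy_i\to\zeta$. If they are equal, $\zeta$ is their base point, and $\widehat fy_i$ leaves every compact subset of $\mathbb{D}$ while staying in the horoball, so $\widehat fy_i\to\zeta$. The extension by the identity is a continuous bijection of the compact space $\overline{\mathbb{D}}$, hence a homeomorphism.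

\emph{No fixed points.} If $T\widehat f^{\,N}y=y$, then $\widetilde f^{\,N}(\pi y)=\pi y-h(T)$, contrary to Lemma~\ref{lem:basic}(a).
\end{proof}

In terms of the height, for $y\in\mathbb{D}$ and $n\in\mathbb{Z}$,
\begin{equation}\label{eq:height}
\Phi(\widehat f^{\,n}y)-\Phi(y)=n\lambda-S_n(y).
\end{equation}
Time reversal keeps $\tilde p$, $\mathbb{D}$, $\Gamma$, $\pi$ and $h$, and replaces $\widehat f$ by $\widehat f^{-1}$ and $\Phi$ by $-\Phi$.

\subsection{Endpoints of orbits}

\begin{lemma}\label{lem:ends}
Let $C\ge M$. For $y\in\widehat E^+_C$ the sequence $(\widehat f^{\,n}y)_{n\ge0}$ converges to a point $e^+(y)\in\partial\mathbb{D}$ and is at Hausdorff distance at most $R=R(C)$ from the ray $[y,e^+(y))$. The map $e^+$ is continuous on $\widehat E^+_C$. If $y_i\to y$ in $\widehat E^+_C$ and $n_i\to+\infty$, then $\widehat f^{\,n_i}y_i\to e^+(y)$.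
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}, the forward orbit of $y$ projects into $E^+_{C+M}$, a compact subset of $\Sigma$. On $\widehat E^+_{C+M}$ the invariant function $d(\cdot,\widehat f\,\cdot)$ is bounded, which bounds the steps of the orbit. For $n\ge m\ge0$, \eqref{eq:height} gives
\[
d(\widehat f^{\,n}y,\widehat f^{\,m}y)\ge c\,\big(\Phi(\widehat f^{\,n}y)-\Phi(\widehat f^{\,m}y)\big)\ge c\,\big((n-m)\lambda-C-M\big).
\]
So (G4) applies with $L$ depending only on $C$.

For $y\in\mathbb{D}$, $\vartheta\in\mathbb{R}/2\pi\mathbb{Z}$ and $t\in[0,\infty]$, let $\exp(y,\vartheta,t)\in\overline{\mathbb{D}}$ be the point at distance $t$ on the ray from $y$ in the direction $\vartheta$. It is the image of $\tanh(t/2)e^{i\vartheta}$ under $w\mapsto(w+y)/(1+\bar yw)$, so it is continuous in $(y,\vartheta,t)$. Write $e^+(y)=\exp(y,\vartheta(y),\infty)$ and $\widehat f^{\,n}y=\exp(y,\vartheta_n(y),t_n(y))$, where $t_n\ge n/L-L$. Let $n$ be so large that $n/L-L>R$. Then $\vartheta_n$ is continuous on $\widehat E_C^+$, and the point of $[y,e^+(y))$ nearest to $\widehat f^{\,n}y$ is not $y$, so it is the foot of a perpendicular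 of length at most $R$. In the resulting right triangle the angle $\delta$ at $y$ is acute and satisfies $\sin\delta\le\sinh R/\sinh t_n$. Hence $\vartheta_n\to\vartheta$ uniformly on $\widehat E^+_C$, so $\vartheta$ and $e^+$ are continuous. Finally $\widehat f^{\,n_i}y_i=\exp(y_i,\vartheta_{n_i}(y_i),t_{n_i}(y_i))\to\exp(y,\vartheta(y),\infty)$.
\end{proof}

By time reversal, $e^-(y)=\lim_{n\to+\infty}\widehat f^{\,-n}y$ is defined for $y\in\widehat E_C^-$ and has the same properties. As limits of orbits, $e^\pm$ do not depend on $C$, so they are defined on $\widehat E^\pm_\infty$, and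
\[
e^\pm(\widehat f^{\,n}y)=e^\pm(y)\quad(n\in\mathbb{Z}),\qquad e^\pm(Ty)=Te^\pm(y)\quad(T\in\Gamma).
\]

\begin{lemma}\label{lem:E}
Wherever the maps are defined:
\begin{itemize}
\item[(E1)] $e^\pm(y)$ is not a parabolic point;
\item[(E2)] $Te^\pm(y)\neq e^\pm(y)$ for $T\in\Gamma\setminus\{1\}$;
\item[(E3)] $e^+(y)\ne e^-(y')$ for all $y$ and $y'$.
\end{itemize}
\end{lemma}

\begin{proof}
(E1) Let $y\in\widehat E^+_C$. The ray $[y,e^+(y))$ projects into the closed $R$-neighborhood of $E^+_{C+M}$, which is compact since $\Sigma$ is complete. By (G3), a ray ending at a parabolic point projects to a ray that leaves every compact subset of $\Sigma$.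

(E2) Suppose $T\ne1$ fixes $e^+(y)$. By (E1), $T$ is hyperbolic and $e^+(y)$ is an endpoint of its axis. By (G1) and Lemma~\ref{lem:ends}, the forward orbit of $y$ stays at bounded distance from the axis, hence from the orbit $\{T^jo:j\in\mathbb{Z}\}$ of a point $o$ on the axis. As $\pi$ is Lipschitz, $\widetilde f^{\,n}(\pi y)=\pi(o)+j_nh(T)+O(1)$ with $j_n\in\mathbb{Z}$. Dividing by $n$ and using Lemma~\ref{lem:basic}(c), we find $\omega\in\mathbb{R}\,h(T)$. If $h(T)=0$ this gives $\omega=0$, and otherwise $\omega$ is a multiple of an integer vector. Both contradict the irrationality of the slope.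

(E3) Suppose $e^+(y)=e^-(y')$. By (G1) and Lemma~\ref{lem:ends}, the forward orbit of $y$ stays at bounded distance from the backward orbit of $y'$. But $\Phi$ is Lipschitz, tends to $+\infty$ along the first, and is bounded above on the second, by \eqref{eq:height}.
\end{proof}

The last tool of this section links the height to the topology of $\overline{\mathbb{D}}$: a set on which the height is large cannot cross a geodesic between two cusps.

\begin{lemma}\label{lem:barrier}
Let $\zeta\ne\zeta'$ be points of $\partial\mathbb{D}$. There is a geodesic $\ell$ whose endpoints are parabolic points different from $\zeta$ and $\zeta'$, such that $\zeta$ and $\zeta'$ lie in different components of $\overline{\mathbb{D}}\setminus\overline{\ell}$ and $\Phi$ is bounded on $\ell$. We call $\ell$ a \emph{barrier} between $\zeta$ and $\zeta'$.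
\end{lemma}

\begin{proof}
By (G2), choose a parabolic point in each component of $\partial\mathbb{D}\setminus\{\zeta,\zeta'\}$ and join them by a geodesic $\ell$. Outside a compact part, $\ell$ lies in two horoballs, on which $\pi$ is bounded.
\end{proof}

\section{Forward and backward continua}\label{sec:continua}

We now attach connected sets to a punctual point. For $C\ge M$ and $z\in\widehat K_C$, let
\[
F^+_C(z)=\{y\in\mathbb{D}:\ \Phi(\widehat f^{\,k}y)\ge\Phi(z)+k\lambda-C-M\ \text{ for all }k\ge0\},
\]
\[
F^-_C(z)=\{y\in\mathbb{D}:\ \Phi(\widehat f^{\,-k}y)\le\Phi(z)-k\lambda+C+M\ \text{ for all }k\ge0\}.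
\]
So $F^+_C(z)$ consists of the points that never fall more than $C+M$ behind a clock started at the height of $z$; they may start far ahead of it. Both sets are closed in $\mathbb{D}$ and contain $z$, and time reversal exchanges them. For $y\in F_C^+(z)$, \eqref{eq:height} gives $S_k(y)\le C+M+\Phi(y)-\Phi(z)$ for $k\ge0$. So the part of $F^+_C(z)$ where $\Phi\le r$ lies in one set $\widehat E^+_{C'}$, with $C'$ depending on $r$. Since $\Phi$ is locally bounded, $e^+$ is defined and continuous on $F_C^+(z)$. It avoids the dense set of parabolic points, so
\begin{equation}\label{eq:const}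
e^+\text{ is constant on each connected subset of }F^+_C(z).
\end{equation}
We write $e^+(Y)$ for its value on a connected subset $Y$. The same holds for $e^-$ on $F^-_C(z)$, and
\begin{equation}\label{eq:both}
F^+_C(z)\cap F^-_{C}(z')\subset\widehat K_\infty\qquad(z,z'\in\widehat K_C).
\end{equation}
Let $W^\pm_C(z)$ be the component of $F^\pm_C(z)$ containing $z$. These sets play the part of stable and unstable manifolds: all points of $W^+_C(z)$ have the same future endpoint as $z$.

\begin{example}\label{ex:leaf}
In Example~\ref{ex:second} let $\pi(z)$ lie on a free leaf, and let $y$ run along the lift through $z$ of the half-leaf $\{L_t(\pi z):t\ge0\}$. If $\pi(y)=L_t(\pi z)$, then \eqref{eq:Lt} gives $\Phi(\widehat f^{\,k}y)=\langle L_{k\beta+t}(\pi z),v\rangle\ge\Phi(z)+k\lambda+t\lambda/\beta-c_0$. So $W^+_M(z)$ contains the forward half of the lifted leaf, and likewise $W^-_M(z)$ contains the backward half.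
\end{example}

In general no leaf is given, and a priori $W_C^+(z)$ could be the single point $z$. The next lemma excludes this, and it is here that bounded deviation acts on points outside $K_\infty$. A point that is on time at step $n$ was not late by more than $M$ at any earlier step, since it could not have caught up. So the infinitely many conditions defining $F^+_C(z)$ are approximated by a single one, which describes the preimage of a half-plane.

\begin{lemma}\label{lem:noncompact}
Let $z\in\widehat K_C$.
\begin{itemize}
\item[(a)] $W^+_C(z)$ is not compact.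
\item[(b)] If $Y$ is a non-compact component of $F^+_C(z)$, then $\overline Y=Y\cup\{e^+(Y)\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $n\ge0$ let $s_n=\Phi(z)+n\lambda-C$ and $\mathcal{H}_n=\{y\in\mathbb{D}:\Phi(\widehat f^{\,n}y)\ge s_n\}$. Then $z\in\mathcal{H}_n$; let $X_n$ be the component of $\mathcal{H}_n$ containing $z$. Draw the straight segment from $\pi(\widehat f^{\,n}z)$ toward a point of $\tilde p+\mathbb{Z}^2$ with larger $v$-component, and stop just before the first point of $\tilde p+\mathbb{Z}^2$ on it. This half-open segment lifts to a path from $\widehat f^{\,n}z$ in $\{\Phi\ge s_n\}$ that leaves every compact subset of $\mathbb{D}$. Its image under $\widehat f^{\,-n}$ lies in $X_n$, so the continuum $\overline{X_n}$ meets $\partial\mathbb{D}$. By (T1), a subsequence of $\overline{X_n}$ converges to a continuum $X$ that contains $z$ and meets $\partial\mathbb{D}$.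

If $y\in\mathcal{H}_n$ and $0\le k\le n$, then \eqref{eq:height} and \eqref{eq:H} give
\[
\Phi(\widehat f^{\,k}y)\ge\Phi(\widehat f^{\,n}y)-(n-k)\lambda-M\ge\Phi(z)+k\lambda-C-M .
\]
A point of $X\cap\mathbb{D}$ is a limit of points of $\mathcal{H}_n$ along the subsequence, so it satisfies this inequality for each fixed $k$. Thus $X\cap\mathbb{D}\subset F^+_C(z)$. By (T2), the component of $X\cap\mathbb{D}$ containing $z$ accumulates on $\partial\mathbb{D}$, and it is contained in $W^+_C(z)$.

(b) The set $Y$ is closed in $\mathbb{D}$ and not compact, so $\overline Y$ meets $\partial\mathbb{D}$. Suppose it contains a point $\zeta\in\partial\mathbb{D}$ other than $e=e^+(Y)$. Let $\ell$ be a barrier between $\zeta$ and $e$, and fix $y\in Y$. For large $k$, the connected set $\widehat f^{\,k}(Y)$ misses $\ell$, because $\Phi\ge\Phi(z)+k\lambda-C-M$ on it, and it contains the point $\widehat f^{\,k}y$, which is on the side of $e$. So $\widehat f^{\,k}(Y)$ lies on the side of $e$. But it accumulates at $\widehat f^{\,k}(\zeta)=\zeta$, a contradiction.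
\end{proof}

We shall have to pass to limits $z_i\to z$. A limit of the continua $\overline{W^+_C(z_i)}$ is a continuum, but its part in $\mathbb{D}$ could consist of several pieces that are joined only through the boundary point $e^+(z)$, and then it need not lie in $W^+_C(z)$. We therefore add all such pieces from the start. Let $G^+_C(z)$ be the union of $\{e^+(z)\}$ and of all non-compact components $Y$ of $F_C^+(z)$ with $e^+(Y)=e^+(z)$. Define $G_C^-(z)$ by time reversal.

\begin{lemma}\label{lem:usc}
Let $z_i\to z$ in $\widehat K_C$, and let $w_i\in G^+_C(z_i)$ converge to $w\in\overline{\mathbb{D}}$. Then $w\in G_C^+(z)$. Moreover, $G^+_C(z)$ is a continuum that contains $z$ and meets $\partial\mathbb{D}$ exactly in $e^+(z)$.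
\end{lemma}

\begin{proof}
Put $\xi_i=e^+(z_i)$ and $\xi=e^+(z)$, so $\xi_i\to\xi$ by Lemma~\ref{lem:ends}. If $w_i=\xi_i$ for infinitely many $i$, then $w=\xi$. Otherwise we may assume that $w_i\in Y_i$, a non-compact component of $F_C^+(z_i)$ with $\overline{Y_i}=Y_i\cup\{\xi_i\}$, and that $\overline{Y_i}$ converges to a continuum $X$, which contains $w$ and $\xi$. Passing to the limit in the inequalities that define $F^+_C(z_i)$, we get $X\cap\mathbb{D}\subset F^+_C(z)$.

We claim that $X\cap\partial\mathbb{D}=\{\xi\}$. Suppose $\zeta\in X\cap\partial\mathbb{D}$ and $\zeta\neq\xi$. Take a barrier $\ell$ between $\zeta$ and $\xi$, points $\zeta_i\in\overline{Y_i}$ with $\zeta_i\to\zeta$, and $k$ with $\inf_i\Phi(z_i)+k\lambda-C-M>\sup_\ell\Phi$. The connected set $\widehat f^{\,k}(\overline{Y_i})=\widehat f^{\,k}(Y_i)\cup\{\xi_i\}$ misses $\overline\ell$: the first part by the choice of $k$, and $\xi_i$ by (E1). It contains $\xi_i\to\xi$ and $\widehat f^{\,k}\zeta_i\to\zeta$, which for large $i$ lie on opposite sides of $\overline\ell$. This is a contradiction.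

If $w\in\partial\mathbb{D}$, then $w=\xi$. If $w\in\mathbb{D}$, then by (T2) the component of $X\cap\mathbb{D}$ containing $w$ has $\xi$ in its closure. So it lies in a non-compact component $Y$ of $F_C^+(z)$, and $e^+(Y)=\xi$ by Lemma~\ref{lem:noncompact}(b). In both cases $w\in G_C^+(z)$.

Taking $z_i=z$ shows that $G_C^+(z)$ is compact. It is a union of continua $\overline Y$ that all contain $\xi$, so it is connected and meets $\partial\mathbb{D}$ only in $\xi$. One of the sets $Y$ is $W_C^+(z)$, by Lemma~\ref{lem:noncompact}(a).
\end{proof}

\section{Endpoint pairs do not link}\label{sec:link}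

A punctual point $z$ has a pair of endpoints $\{e^-(z),e^+(z)\}$, joined by the continuum $\overline{W^-_C(z)}\cup\overline{W^+_C(z)}$. Two disjoint pairs of points of $\partial\mathbb{D}$ are \emph{linked} if the points of one pair lie in different components of the complement of the other; the relation is symmetric. When the stable and unstable manifolds of a saddle cross their own translates, one expects periodic orbits that drift by the translation vector. Such orbits are excluded by Lemma~\ref{lem:basic}(a), and we show that for this reason a pair of endpoints cannot link its translates. The fixed point comes from the following lemma.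

\begin{lemma}\label{lem:corner}
Let $\gamma=u\cup s$ be a cross-cut of $\overline{\mathbb{D}}$, divided into two arcs $u$ and $s$ with one common endpoint, and let $\mathsf{A}$ and $\mathsf{B}$ be the two closed disks determined by $\gamma$. Let $g:\overline{\mathbb{D}}\to\overline{\mathbb{D}}$ be continuous with $g(s)\subset\mathsf{A}$ and $g(u)\cap u=\emptyset$. Then $g$ has a fixed point in $\mathsf{A}$.
\end{lemma}

\begin{proof}
We compose $g$ with a retraction onto $\mathsf{A}$ and apply Brouwer's theorem. The retraction must be chosen so that it creates no false fixed point on $u$, and we do this by sending the part of $g(u)$ in $\mathsf{B}$ to $s$. Let $F=g(u)\cap\mathsf{B}$, a compact set with $F\cap\gamma\subset s$. By Tietze's theorem, the identity of $F\cap s$ extends to a map $F\to s$. This map and the identity of $\gamma$ agree on $F\cap\gamma$, so they define a map $F\cup\gamma\to\gamma$, which extends to a map $\mathsf{B}\to\gamma$. Together with the identity of $\mathsf{A}$ it defines a retraction $r:\overline{\mathbb{D}}\to\mathsf{A}$ with $r(\mathsf{B})=\gamma$ and $r(F)\subset s$. Let $z^*$ be a fixed point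 of $r\circ g:\mathsf{A}\to\mathsf{A}$. Suppose $g(z^*)\notin\mathsf{A}$. Then $z^*=r(g(z^*))\in\gamma$, and $z^*\notin s$ because $g(s)\subset\mathsf{A}$. So $z^*\in u$, $g(z^*)\in F$, and $z^*=r(g(z^*))\in s$, a contradiction. Hence $g(z^*)\in\mathsf{A}$ and $g(z^*)=r(g(z^*))=z^*$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) circle (2);
\draw[thick] (-2,0) -- (-0.4,0);
\draw[thick,dashed] (-0.4,0) -- (2,0);
\draw[thick] (250:2) .. controls (0.4,-1) and (0.6,-0.5) .. (0.5,0.8);
\draw[thick,dashed] (0.5,0.8) -- (55:2);
\fill (-2,0) circle (1.4pt) node[left] {$a$};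
\fill (2,0) circle (1.4pt) node[right] {$b$};
\fill (250:2) circle (1.4pt) node[below] {$Ta$};
\fill (55:2) circle (1.4pt) node[above right] {$Tb$};
\fill (-0.4,0) circle (1.4pt);
\fill (0.5,0.8) circle (1.4pt);
\node at (-1.2,0.2) {$u$};
\node at (1.4,0.2) {$s$};
\node at (0.8,-0.8) {$g(u)$};
\node at (1.3,0.95) {$g(s)$};
\node at (-0.6,1.1) {$\mathsf{A}$};
\node at (-0.9,-0.9) {$\mathsf{B}$};
\end{tikzpicture}
\caption{A linked configuration for $g=T\widehat f^{\,N}$. The cross-cut $u\cup s$ from $a$ to $b$ divides the disk into $\mathsf{A}$ and $\mathsf{B}$. The arc $g(s)$ misses the cross-cut and ends at $Tb$ in $\mathsf{A}$. The arc $g(u)$ starts at $Ta$ in $\mathsf{B}$ and misses $u$, so it crosses $s$. In this situation $g$ has a fixed point in $\mathsf{A}$.}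
\label{fig:link}
\end{figure}

\begin{proposition}\label{prop:nolink}
Let $z\in\widehat K_\infty$, $a=e^-(z)$, $b=e^+(z)$, and $T\in\Gamma$ with $h(T)\ne0$. Then $a,b,Ta,Tb$ are distinct, and the pairs $\{a,b\}$ and $\{Ta,Tb\}$ are not linked.
\end{proposition}

\begin{proof}
Since $Ta=e^-(Tz)$ and $Tb=e^+(Tz)$, the four points are distinct by (E2) and (E3). Suppose the pairs are linked. Let $A'\ni Tb$ and $B'\ni Ta$ be the two components of $\partial\mathbb{D}\setminus\{a,b\}$. We show that $T$ has a fixed point in each, and that this contradicts linking.

\emph{Step 1: disjointness.} Let $z\in\widehat K_C$, and let $\mathcal{U}=W^-_C(z)\cup\{a\}$ and $\mathcal{S}=W^+_C(z)\cup\{b\}$, which are continua by Lemma~\ref{lem:noncompact}. Let $g=T\widehat f^{\,N}$ with $N\geq1$ and $N\lambda>2C+2M-\langle h(T),v\rangle$. Then $g=T$ on $\partial\mathbb{D}$, and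
\[
g\mathcal{S}\cap\mathcal{S}=\emptyset,\qquad g\,\mathcal{U}\cap\mathcal{U}=\emptyset,\qquad g\mathcal{S}\cap\mathcal{U}=\emptyset .
\]
On $\partial\mathbb{D}$ this holds because the four points are distinct. In $\mathbb{D}$, the first relation holds because $e^+$ equals $Tb$ on $gW^+_C(z)$ and $b$ on $W^+_C(z)$, and the second because $e^-$ equals $Ta$ on $gW^-_C(z)$ and $a$ on $W^-_C(z)$. The third holds because $\Phi\ge\Phi(z)+N\lambda-C-M+\langle h(T),v\rangle$ on $gW^+_C(z)$, while $\Phi\le\Phi(z)+C+M$ on $W^-_C(z)$. By compactness and uniform continuity of $g$, the three relations persist when $\mathcal{S}$ and $\mathcal{U}$ are replaced by their closed Euclidean $\varepsilon$-neighborhoods $\mathcal{S}_\varepsilon$ and $\mathcal{U}_\varepsilon$ in $\overline{\mathbb{D}}$, for some $\varepsilon>0$.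

\emph{Step 2: from continua to arcs.} Let $O$ be the union of the convex open sets $B(y,\varepsilon)\cap\mathbb{D}$ over $y\in W_C^-(z)$, where $B(y,\varepsilon)$ is the Euclidean disk. It is open and connected, since $W^-_C(z)$ is connected, so it is path connected. Choose $y\in W^-_C(z)$ with $|y-a|<\varepsilon$. The segment from $a$ to $y$ followed by a path in $O$ from $y$ to $z$ contains an arc $u_0\subset\mathcal{U}_\varepsilon$ from $a$ to $z$ that meets $\partial\mathbb{D}$ only at $a$. In the same way there is an arc $s_0\subset\mathcal{S}_\varepsilon$ from $z$ to $b$ that meets $\partial\mathbb{D}$ only at $b$. Let $x'$ be the first point of $u_0$ on $s_0$; it lies in $\mathbb{D}$. Let $u$ be the part of $u_0$ from $a$ to $x'$ and $s$ the part of $s_0$ from $x'$ to $b$. Then $u\cup s$ is a cross-cut from $a$ to $b$, and $g(s)\cap(u\cup s)=\emptyset$, $g(u)\cap u=\emptyset$; see Figure~\ref{fig:link}.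

\emph{Step 3: fixed points of $T$.} Let $\mathsf{A}$ be the closed disk determined by $u\cup s$ that contains $A'$. The arc $g(s)$ misses $u\cup s$ and contains $Tb\in A'$, so $g(s)\subset\mathsf{A}$. Lemma~\ref{lem:corner} gives a fixed point $z^*\in\mathsf{A}$ of $g$. By Lemma~\ref{lem:lift}, $z^*\in\mathsf{A}\cap\partial\mathbb{D}=\overline{A'}$, where $g=T$; and $T$ fixes neither $a$ nor $b$. So $T$ has a fixed point in the component of $\partial\mathbb{D}\setminus\{a,b\}$ that contains $Te^+(z)$. The time-reversed statement, for the same $z$ and $T$, says that $T$ has a fixed point in the component that contains $Te^-(z)$, which is $B'$.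

\emph{Step 4: the contradiction.} By \eqref{eq:hyp}, $T$ is hyperbolic, so one of its two fixed points lies in $A'$ and the other in $B'$. Let $e$ be the attracting one and $e'$ the repelling one. Then $a$ and $b$ lie in different components of $\partial\mathbb{D}\setminus\{e,e'\}$. By (G2), $Ta$ lies on the arc from $a$ to $e$ that avoids $e'$, and this arc does not contain $b$; so $Ta$ is in the component of $\partial\mathbb{D}\setminus\{a,b\}$ that contains $e$. The same holds for $Tb$. Hence the pairs are not linked.
\end{proof}

\section{Returns of a minimal orbit}\label{sec:returns}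

Fix $x_0\in\widehat K$, where $K\subset K_M$ is the minimal set of Lemma~\ref{lem:support}, and put
\[
x_n=\widehat f^{\,n}x_0\in\widehat K\quad(n\in\mathbb{Z}),\qquad\eta=e^-(x_0),\qquad\xi=e^+(x_0).
\]
All $x_n$ have the endpoints $\eta$ and $\xi$, and $\Phi(x_n)\to\pm\infty$ as $n\to\pm\infty$. Recurrence in $K$ gives translates of the pair $\{\eta,\xi\}$ that converge to it. By Proposition~\ref{prop:nolink} each of them lies on one side of $\{\eta,\xi\}$, and we choose a side from which they accumulate.

\begin{lemma}\label{lem:A}
There is a component $A$ of $\partial\mathbb{D}\setminus\{\eta,\xi\}$ such that for each sign $\pm$ there are integers $n_i\to+\infty$ and elements $V_i\in\Gamma$ with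
\[
V_ix_{\pm n_i}\to x_0,\qquad h(V_i)\neq0,\qquad V_i\eta,\,V_i\xi\in A,\qquad V_i\eta\to\eta,\qquad V_i\xi\to\xi .
\]
We speak of \emph{forward returns} for the sign $+$ and of \emph{backward returns} for the sign $-$.
\end{lemma}

\begin{proof}
By minimality and lifting, for every $y\in\widehat K$ and each sign there are $n_i\to+\infty$ and $V_i\in\Gamma$ with $V_ix_{\pm n_i}\to y$. Consider any sequences $m_i\in\mathbb{Z}$ and $V_i\in\Gamma$ with $|m_i|\to\infty$ and $V_ix_{m_i}\to x_0$. Then $\langle h(V_i),v\rangle=\Phi(V_ix_{m_i})-\Phi(x_{m_i})$ tends to infinity in absolute value, so $h(V_i)\ne0$ for large $i$. Also $V_i\eta=e^-(V_ix_{m_i})\to\eta$ and $V_i\xi=e^+(V_ix_{m_i})\to\xi$, by continuity of $e^\pm$ on $\widehat K_M$.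

Take such a sequence with $m_i\to+\infty$. By Proposition~\ref{prop:nolink}, for large $i$ the points $V_i\eta$ and $V_i\xi$ lie in one component of $\partial\mathbb{D}\setminus\{\eta,\xi\}$. Along a subsequence it is always the same component $A$. This gives the forward returns. Now $y_i=V_ix_{m_i}\in\widehat K$ has both endpoints in the open set $A$. So there are $n'_i\ge i$ and $V_i'\in\Gamma$ such that $V'_ix_{-n_i'}$ is within distance $1/i$ of $y_i$ and, by continuity of $e^\pm$, has both endpoints in $A$. Then $V'_ix_{-n'_i}\to x_0$, and the first paragraph shows that these are backward returns once finitely many terms are dropped.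
\end{proof}

We fix $A$ and let $B$ be the other component. The statement of Lemma~\ref{lem:A} is unchanged by time reversal, which exchanges $\eta$ and $\xi$ and the two kinds of returns. To see how the $V_i$ act on the circle we use an elementary convergence property.

\begin{lemma}\label{lem:conv}
Let $V_i$ be isometries of $\mathbb{D}$ and $o\in\mathbb{D}$, with $V_io\to\xi'\in\partial\mathbb{D}$ and $V_i^{-1}o\to\eta'\in\partial\mathbb{D}$. Then $V_i\zeta\to\xi'$ for every $\zeta\in\partial\mathbb{D}\setminus\{\eta'\}$.
\end{lemma}

\begin{proof}
After conjugation by an isometry, $o=0$. For $w\in\mathbb{D}\setminus\{0\}$ let $\Pi(w)=\{y:d(y,w)\le d(y,0)\}$. It is the half-plane containing $w$ bounded by the geodesic perpendicular to the radius through $w$ at distance $d(0,w)/2$ from $0$, so the Euclidean diameter of $\overline{\Pi(w)}$ tends to $0$ as $|w|\to1$. Hence $\overline{\Pi(V_i^{-1}0)}$ shrinks to $\eta'$ and $\overline{\Pi(V_i0)}$ shrinks to $\xi'$. For large $i$, $\zeta$ lies in the closure of $\{y:d(y,0)\le d(y,V_i^{-1}0)\}$, and $V_i$ maps this half-plane onto $\Pi(V_i0)$.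
\end{proof}

The next lemma is the form in which non-linking will be used: no punctual orbit shares one endpoint with $x_0$ and has the other in $A$.

\begin{lemma}\label{lem:nocross}
There is no $q\in\widehat K_\infty$ with $e^-(q)=\eta$ and $e^+(q)\in A$, and none with $e^+(q)=\xi$ and $e^-(q)\in A$.
\end{lemma}

\begin{proof}
The second statement is the time reversal of the first. Suppose $e^-(q)=\eta$ and $\zeta=e^+(q)\in A$. Take backward returns $y_i=V_ix_{-n_i}\to x_0$. Since $d(V_i^{-1}x_0,x_{-n_i})=d(x_0,y_i)\to0$ and $x_{-n_i}\to\eta$, we have $V_i^{-1}x_0\to\eta$. Since $V_ix_0=\widehat f^{\,n_i}y_i$, Lemma~\ref{lem:ends} gives $V_ix_0\to\xi$. By Lemma~\ref{lem:conv}, $V_i\zeta\to\xi$.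

Order $\overline A$ as an interval from $\eta$ to $\xi$. For large $i$ we have $\eta<V_i\eta<\zeta<V_i\xi<\xi$. As $V_i$ preserves the orientation of the circle, $V_i(A)$ is the arc from $V_i\eta$ to $V_i\xi$ traversed in the direction of $A$, that is, the subinterval $(V_i\eta,V_i\xi)$ of $A$. So $V_i\zeta\in A$, and since $V_i\zeta\to\xi$,
\[
\eta<V_i\eta<\zeta<V_i\zeta<\xi\qquad\text{for large }i .
\]
Thus the pair $\{e^-(q),e^+(q)\}=\{\eta,\zeta\}$ is linked with its image under $V_i$, and $h(V_i)\ne0$. This contradicts Proposition~\ref{prop:nolink}.
\end{proof}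

\section{A punctual continuum from $\eta$ to $\xi$}\label{sec:frontier}

In this section $C=M$, and we write $G^\pm(z)=G^\pm_M(z)$ and $G(z)=G^-(z)\cup G^+(z)$ for $z\in\widehat K$. By Lemma~\ref{lem:usc}, $G(z)$ is a continuum that meets $\partial\mathbb{D}$ exactly in $e^-(z)$ and $e^+(z)$. Put $G_n=G(x_n)$. Each $G_n$ joins $\eta$ to $\xi$, but its points are known to keep time in one direction only, and with no uniform constant. Step 1 below shows that a point lying in \emph{all} the $G_n$ is punctual with a uniform constant. So we need a continuum inside $\bigcap_nG_n$. We find it by showing that all $G_n$ bound the same region on the side of $A$: the translates given by the returns squeeze every $G_m$ against $G_n$ from that side. The frontier of the region is the required set.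

\begin{lemma}\label{lem:sep}
Let $G\subset\overline{\mathbb{D}}$ be a continuum that meets $\partial\mathbb{D}$ in exactly two points. The components of $\overline{\mathbb{D}}\setminus G$ are open in $\overline{\mathbb{D}}$ and path connected, their frontiers in $\overline{\mathbb{D}}$ lie in $G$, and the two arcs of $\partial\mathbb{D}\setminus G$ lie in different components.
\end{lemma}

\begin{proof}
The first three statements hold because $\overline{\mathbb{D}}$ is locally path connected. Let $A_0$ and $B_0$ be the two open arcs, and suppose that an arc $\gamma:[0,1]\to\overline{\mathbb{D}}\setminus G$ joins $A_0$ to $B_0$. Let $t_2$ be the first time with $\gamma(t_2)\in\overline{B_0}$, and $t_1$ the last time in $[0,t_2]$ with $\gamma(t_1)\in\overline{A_0}$. As $\gamma$ avoids the two points of $G\cap\partial\mathbb{D}$, we have $\gamma(t_1)\in A_0$, $\gamma(t_2)\in B_0$, and $\gamma([t_1,t_2])$ is a cross-cut. By (T4) it separates these two points, yet it misses the connected set $G$ that contains them.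
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:unbounded}]
From the definitions with $k=0$,
\begin{equation}\label{eq:levels}
\Phi\ge\Phi(x_n)-2M\ \text{ on }G^+(x_n)\cap\mathbb{D},\qquad\Phi\le\Phi(x_n)+2M\ \text{ on }G^-(x_n)\cap\mathbb{D}.
\end{equation}

\emph{Step 1: $\mathbb{D}\cap\bigcap_nG_n\subset\widehat K_{C_1}$ with $C_1=5M+\lambda$.} Let $y\in\mathbb{D}$ lie in every $G_n$. Since $\Phi(x_n)\to\pm\infty$, \eqref{eq:levels} shows that $y\notin G^+(x_n)$ for large $n$, and that $y\notin G^-(x_n)$, hence $y\in G^+(x_n)$, for very negative $n$. Let $n$ be the largest integer with $y\in G^+(x_n)$. Then $y\in G^-(x_{n+1})$. We have $\Phi(x_{n+1})-\Phi(x_n)\le\lambda+M$ by \eqref{eq:H}. So for $k\ge0$,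
\[
\Phi(\widehat f^{\,k}y)-\Phi(y)\ge\big(\Phi(x_n)+k\lambda-2M\big)-\big(\Phi(x_{n+1})+2M\big)\ge k\lambda-C_1,
\]
\[
\Phi(\widehat f^{\,-k}y)-\Phi(y)\le\big(\Phi(x_{n+1})-k\lambda+2M\big)-\big(\Phi(x_n)-2M\big)\le-k\lambda+C_1 .
\]
By \eqref{eq:height} this says $S_k(y)\le C_1$ and $S_{-k}(y)\ge-C_1$.

\medskip
\emph{Step 2: the approximating continua.} Take backward returns $V_ix_{-n_i}\to x_0$ and put $\eta_i=V_i\eta$, $\xi_i=V_i\xi$, and $G^i_n=G(V_ix_{n-n_i})$. The point $V_ix_{n-n_i}=\widehat f^{\,n}(V_ix_{-n_i})\in\widehat K$ has endpoints $\eta_i,\xi_i\in A$ and tends to $x_n$ as $i\to\infty$. We claim that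
\[
G_m\cap G_n^i=\emptyset\qquad\text{for all }m,n,i .
\]
On $\partial\mathbb{D}$ this holds because $\eta_i,\xi_i\in A$. Let $q\in\mathbb{D}$ be a common point, and write $z=V_ix_{n-n_i}$. If $q\in G^+(x_m)\cap G^+(z)$, then $e^+(q)$ equals both $\xi$ and $\xi_i$; if $q\in G^-(x_m)\cap G^-(z)$, then $e^-(q)$ equals both $\eta$ and $\eta_i$. Both are impossible. If $q\in G^-(x_m)\cap G^+(z)$, then $q\in\widehat K_\infty$ by \eqref{eq:both}, $e^-(q)=\eta$ and $e^+(q)=\xi_i\in A$. If $q\in G^+(x_m)\cap G^-(z)$, then $q\in\widehat K_\infty$, $e^+(q)=\xi$ and $e^-(q)=\eta_i\in A$. Lemma~\ref{lem:nocross} excludes both.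

\medskip
\emph{Step 3: all $G_n$ bound the same region.} Let $O_n$ be the component of $\overline{\mathbb{D}}\setminus G_n$ containing $A$. We show that $O_n=O_m$ for all $m,n$. Let $A_i\subset A$ be the open subarc between $\eta_i$ and $\xi_i$, let $B_i=\partial\mathbb{D}\setminus\overline{A_i}$, and let $O_n^i$ be the component of $\overline{\mathbb{D}}\setminus G_n^i$ containing $A_i$. The continuum $G_m$ misses $G_n^i$ and contains $\eta\in B_i$, so it lies in the component containing $B_i$. By Lemma~\ref{lem:sep}, $G_m\cap O_n^i=\emptyset$.

Suppose $y\in G_m\cap O_n$, and let $\gamma$ be a path in $O_n$ from $y$ to a point $\zeta\in A$. For large $i$, $\gamma$ misses $G_n^i$. Otherwise there would be points $w_i\in\gamma\cap G^\pm(V_ix_{n-n_i})$, with a fixed sign along a subsequence, converging to a point of $\gamma$ that lies in $G^\pm(x_n)\subset G_n$ by Lemma~\ref{lem:usc}. For large $i$ we also have $\zeta\in A_i$, since $\eta_i\to\eta$ and $\xi_i\to\xi$. Hence $y\in O_n^i$, contrary to the previous paragraph. So $O_n$ is a connected set that misses $G_m$ and contains $A$, which gives $O_n\subset O_m$. Exchanging $m$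 and $n$ gives equality.

Let $O$ be the common set and $\partial O$ its frontier in $\overline{\mathbb{D}}$. By Lemma~\ref{lem:sep}, $\partial O\subset\bigcap_nG_n$, and $\overline O\cap B=\emptyset$ because the component of $\overline{\mathbb{D}}\setminus G_0$ containing $B$ is open and disjoint from $O$. Also $\partial O\cap\partial\mathbb{D}=\{\eta,\xi\}$: it is contained in $G_0\cap\partial\mathbb{D}$, and both points lie in $\overline A\setminus O$.

\medskip
\emph{Step 4: one component of $\partial O$ contains both $\eta$ and $\xi$.} Otherwise, by (T3), $\partial O=P_1\cup P_2$ with disjoint compact sets $P_1\ni\eta$ and $P_2\ni\xi$. View $\overline{\mathbb{D}}$ in $S^2=\mathbb{C}\cup\{\infty\}$ and let $E=S^2\setminus\mathbb{D}$. Fix $\zeta_A\in A$ and $\zeta_B\in B$, and let $\sigma_\xi$ and $\sigma_\eta$ be the closed arcs of $\partial\mathbb{D}$ from $\zeta_A$ to $\zeta_B$ through $\xi$ and through $\eta$. Then $\sigma_\xi\cap P_1=\emptyset$ and $\sigma_\eta\cap P_2=\emptyset$. For small $\delta>0$, the point $p_1=(1-\delta)\zeta_A$ lies in $O$, the point $p_2=(1-\delta)\zeta_B$ lies outside $\overline O$, the path $(1-\delta)\sigma_\xi$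 joins $p_1$ to $p_2$ outside $P_1\cup E$, and the path $(1-\delta)\sigma_\eta$ joins them outside $P_2\cup E$. The intersection $(P_1\cup E)\cap(P_2\cup E)=E$ is connected. By (T5), $p_1$ and $p_2$ lie in one component of the open set $\mathbb{D}\setminus\partial O$, so a path joins $p_1\in O$ to $p_2\notin\overline O$ without meeting $\partial O$. This is impossible.

\medskip
\emph{Step 5: the unbounded set.} Let $Q$ be the component of $\partial O$ containing $\eta$ and $\xi$. It is a continuum with $Q\cap\partial\mathbb{D}=\{\eta,\xi\}$, so $Q\cap\mathbb{D}\ne\emptyset$. Let $Y$ be a component of $Q\cap\mathbb{D}$. By (T2), there are $y_j\in Y$ converging to $\xi$ or to $\eta$. Suppose $y_j\to\xi$, and fix $n$. The compact set $G^-(x_n)$ does not contain $\xi$, so for large $j$ we have $y_j\in G^+(x_n)$ and $\Phi(y_j)\ge\Phi(x_n)-2M$ by \eqref{eq:levels}. As $n$ is arbitrary, $\Phi(y_j)\to+\infty$. If $y_j\to\eta$, then $y_j\in G^-(x_n)$ for large $j$, and $\Phi(y_j)\to-\infty$. In both cases $\pi(Y)$ is unbounded. It is connected, and it lies in $\widetilde K_{C_1}$ by Step 1.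
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. The hypotheses on the rotation set entered as follows. The endpoint $0$ gave the fixed point, hence the puncture. The inequality $\lambda>0$ kept punctual orbits away from the puncture and made them quasi-geodesics. The irrational slope was used three times: in Lemma~\ref{lem:basic}(a), which underlies Proposition~\ref{prop:nolink}; in the rank $1$ case of Proposition~\ref{prop:bounded}; and in (E2). Total irrationality was not needed.

\section{Segments with a rational endpoint}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:rational}]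
Write $r=w/q$ with $w\in\mathbb{Z}^2$ and $q\ge1$, and let $\widetilde g=\widetilde f^{\,q}-w$, a lift of $f^q$. We have $\widetilde g^{\,n}(x)-x=\widetilde f^{\,qn}(x)-x-nw$, and $\widetilde f^{\,m}(x)-x$ changes by a bounded amount when $m$ is replaced by the nearest multiple of $q$. Hence $\rho(\widetilde g)=q\rho(\widetilde f)-w=[0,q(e-r)]$, and $q(e-r)$ has irrational slope.

The map $f^q$ is non-wandering. Indeed, let $U$ be open and nonempty, and take $y$ and $s_0<\dots<s_q$ as in Lemma~\ref{lem:returns} with $j=q$. Two of these $q+1$ integers are congruent modulo $q$, say $s_{i'}-s_i=ql$ with $l\ge1$, and then $f^{s_{i'}}(y)\in f^{ql}(U)\cap U$.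

Let $v$ be a unit vector with $\langle v,e-r\rangle>0$. If $\widetilde f$ had bounded deviation along $v$ with constant $M$, then
\[
\langle\widetilde g^{\,n}(x)-x,v\rangle\le qn\max_{w'\in\rho(\widetilde f)}\langle w',v\rangle+M-n\langle w,v\rangle=n\max_{w'\in\rho(\widetilde g)}\langle w',v\rangle+M ,
\]
so $\widetilde g$ would have bounded deviation along $v$. This contradicts Theorem~\ref{thm:main} applied to $\widetilde g$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AZL}
Salvador Addas-Zanata and Xiao-Chuan Liu, \emph{On Stable and Unstable Behaviours of Certain Rotation Segments}, arXiv:1903.08703 (2019).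

\bibitem{Fr}
Franks, \emph{Recurrence and fixed points of surface homeomorphisms} (1988).

\bibitem{MZ}
Misiurewicz and Ziemian, \emph{Rotation sets for maps of tori} (1989).

\end{thebibliography}
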